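\title{A stretched-exponential bound for symmetric $3$-wise intersecting families}

\begin{abstract}
A family of subsets of $[n]$ is symmetric if its automorphism group is transitive on $[n]$, and $3$-wise intersecting if any three of its members have a common point. We prove that every nonempty symmetric $3$-wise intersecting family $\mathcal A$ satisfies $\log_2|\mathcal A|\le n-cn^{1/4}$ with a universal constant $c>0$. This proves a conjecture posed in a paper of Ellis and Narayanan, which asks for such a bound with some positive exponent. The same bound holds in a cross version for three families, and planes in $PG(3,q)$ show that the exponent cannot exceed $2/3$. The proof combines a coupling that produces three sets with no common point, a second-moment inequality for random sections, and Russo's formula.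
\end{abstract}

\section{Introduction}

Let $n\ge1$, let $[n]=\{1,\dots,n\}$, and let $\mathcal P_n$ be the family of all subsets of $[n]$. A permutation $\sigma$ of $[n]$ is an \emph{automorphism} of $\mathcal A\subset\mathcal P_n$ if $\{\sigma(x):x\in\mathcal A\}=\mathcal A$, and $\mathcal A$ is \emph{symmetric} if its automorphism group is transitive on $[n]$. The family is \emph{$3$-wise intersecting} if any three of its members, not necessarily distinct, have a common point; taking two of them equal shows that such a family is intersecting. How large can a symmetric $3$-wise intersecting family be?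

We measure size by the \emph{deficiency} $n-\log_2|\mathcal A|$; the family of all sets that contain a fixed $d$-element set has deficiency $d$. An intersecting family contains at most one of $x$ and $[n]\setminus x$, so its deficiency is at least $1$. If either hypothesis is weakened, nothing more is true. The \emph{star} $\{x:1\in x\}$ is $3$-wise intersecting and has deficiency $1$, but it singles out a point. For odd $n$ the \emph{majority family} $\{x:|x|>n/2\}$ is symmetric and intersecting, and it too has deficiency $1$. The two hypotheses together force more. Ellis and Narayanan \cite{EN}, proving a 1981 conjecture of Frankl, showed that there is a universal $c_0>0$ with $|\mathcal A|\le 2^nn^{-c_0}$ for every symmetric $3$-wise intersecting $\mathcal A\subset\mathcal P_n$; in particular $|\mathcal A|=o(2^n)$. This is a deficiency of order at least $\log n$. For symmetric $4$-wise intersecting families, Cameron, Frankl and Kantor proved the bound $2^n\exp(-Cn^{1/3})$ with $C=(\log 2/2)^{1/3}$, a deficiency that is polynomial in $n$. The following conjecture, posed in \cite{EN}, asks for a polynomial deficiency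 in the $3$-wise case: \emph{there are universal constants $c,\delta>0$ such that for every $n$, every nonempty symmetric $3$-wise intersecting family $\mathcal A\subset\mathcal P_n$ satisfies}
\begin{equation}\label{eq:conj}
\log_2|\mathcal A|\le n-cn^{\delta}.
\end{equation}
We prove this with $\delta=\frac14$.

\begin{theorem}\label{thm:main}
There is a universal $c>0$ such that every nonempty symmetric $3$-wise intersecting family $\mathcal A\subset\mathcal P_n$, $n\ge1$, satisfies $\log_2|\mathcal A|\le n-cn^{1/4}$.
\end{theorem}

Call $\mathcal A_1,\mathcal A_2,\mathcal A_3$ \emph{cross-intersecting} if $x_1\cap x_2\cap x_3\ne\emptyset$ whenever $x_j\in\mathcal A_j$ for $j=1,2,3$.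

\begin{theorem}\label{thm:cross}
There is a universal $c'>0$ such that the following holds for all $n\ge1$. If $\mathcal A_1,\mathcal A_2,\mathcal A_3\subset\mathcal P_n$ are nonempty, symmetric and cross-intersecting (their transitive automorphism groups may differ), then
\[
|\mathcal A_1|\,|\mathcal A_2|\,|\mathcal A_3|\le 2^{\,3n-c'n^{1/4}} .
\]
\end{theorem}

Theorem~\ref{thm:main} is the case $\mathcal A_1=\mathcal A_2=\mathcal A_3$, with $c=c'/3$.

How large can $\delta$ be? The first example that comes to mind is $\{x:|x|>2n/3\}$, which is $3$-wise intersecting because the complements of three members cannot cover $[n]$. By Hoeffding's inequality it contains at most a fraction $e^{-n/18}$ of all sets, so its deficiency is linear in $n$, and one might guess $\delta=1$. The guess is wrong. A family that contains all supersets of an $m$-element set has deficiency at most $m$, so it suffices to find a symmetric $3$-wise intersecting family of small sets.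

\begin{proposition}\label{prop:planes}
For every prime power $q$ and $n=q^3+q^2+q+1$ there is a symmetric $3$-wise intersecting family $\mathcal A\subset\mathcal P_n$ with $\log_2|\mathcal A|\ge n-2n^{2/3}$. Hence \eqref{eq:conj} fails for every $\delta>\frac23$.
\end{proposition}

\begin{proof}
The points of the projective space $PG(3,q)$ are the $1$-dimensional subspaces of $\mathbb F_q^4$; there are $(q^4-1)/(q-1)=n$ of them, and we identify them with $[n]$. A plane is the set of points inside a $3$-dimensional subspace; it has $q^2+q+1$ points. Let $\mathcal A$ be the family of point sets that contain a plane. An invertible linear map permutes the points and the planes, and any nonzero vector can be mapped to any other, so $PGL(4,q)$ preserves $\mathcal A$ and is transitive on points. Since $\dim(S\cap S')\ge\dim S+\dim S'-4$, two $3$-dimensional subspaces meet in dimension at least $2$, and three meet in dimension at least $1$. Thus any three planes share a point, and $\mathcal A$ is $3$-wise intersecting. The deficiency of $\mathcal A$ is at most $q^2+q+1\le(1+\frac12+\frac14)q^2\le 2n^{2/3}$, since $q\ge2$ and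 $n\ge q^3$. If $\delta>\frac23$ and $c>0$, then $cn^\delta>2n^{2/3}$ for all large $n$ of this form, and \eqref{eq:conj} fails.
\end{proof}

So the set of exponents $\delta$ for which \eqref{eq:conj} holds with some $c>0$ contains $(0,\frac14]$ and is contained in $(0,\frac23]$. We do not determine the optimal exponent.

Section~\ref{sec:plan} reduces Theorem~\ref{thm:cross} to a lower bound on how often a point is critical for a random member of a family. Section~\ref{sec:key} proves that bound for the uniform measure, Sections~\ref{sec:moments} and~\ref{sec:biased} carry it to biased measures (Proposition~\ref{prop:biased}, which needs no symmetry), and Section~\ref{sec:final} completes the proof.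

\section{Critical points and Russo's formula}\label{sec:plan}

Let $U$ be a finite set and $\mathcal P(U)$ its power set. We identify sets with $0/1$ vectors and write $\triangle$ for symmetric difference, which is addition modulo $2$. For $0<p<1$, let $\mu_p$ be the law of a random subset of $U$ that contains each point independently with probability $p$; thus $\mu_{1/2}$ is uniform. An \emph{upset} is a family closed under taking supersets. Adding supersets to a family preserves the hypotheses of Theorem~\ref{thm:cross} (Section~\ref{sec:final}), so only upsets matter.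

Let $\mathcal F\subset\mathcal P(U)$ be a nonempty upset. A point $i$ is \emph{critical} for $x$ if $x\in\mathcal F$ and $x\setminus\{i\}\notin\mathcal F$; this forces $i\in x$. Put
\[
\beta_p(\mathcal F,i)=\Pr_{x\sim\mu_p}\big(x\setminus\{i\}\notin\mathcal F\ \big|\ x\in\mathcal F\big),\qquad \beta(\mathcal F,i)=\beta_{1/2}(\mathcal F,i).
\]
Thus $\beta(\mathcal F,i)$ is the fraction of members of $\mathcal F$ for which $i$ is critical. The conditioning makes $\beta_p$ meaningful for families of tiny measure. For the star at $1$, $\beta_p$ is $1$ at the point $1$ and $0$ elsewhere. For the majority family, $i$ is critical for $x$ when $i\in x$ and $|x|=\frac{n+1}2$, so $\beta=\binom{n-1}{(n-1)/2}2^{-(n-1)}$ at every point, which has order $n^{-1/2}$ by Stirling's formula.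

\begin{lemma}[Russo's formula]\label{lem:russo}
Let $\mathcal A\subset\mathcal P_n$ be a nonempty upset and $k(p)=\ln\big(1/\mu_p(\mathcal A)\big)$. Then $k\ge0$ and $-k'(p)=\frac1p\sum_{i=1}^n\beta_p(\mathcal A,i)$ for $0<p<1$. In particular $k$ is nonincreasing.
\end{lemma}

\begin{proof}
Give each point $i$ its own probability $p_i$. The measure of $\mathcal A$ is affine in $p_i$ with slope $\Pr(x\cup\{i\}\in\mathcal A)-\Pr(x\setminus\{i\}\in\mathcal A)$, which for an upset is the probability of the event $E_i=\{x\cup\{i\}\in\mathcal A,\ x\setminus\{i\}\notin\mathcal A\}$. By the chain rule, $\frac{d}{dp}\mu_p(\mathcal A)=\sum_i\Pr(E_i)$. The event $E_i$ is independent of whether $i\in x$, and $i$ is critical for $x$ exactly when $E_i$ holds and $i\in x$. So $p\Pr(E_i)=\mu_p(\mathcal A)\beta_p(\mathcal A,i)$. Divide by $\mu_p(\mathcal A)$, which is positive because $[n]\in\mathcal A$.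
\end{proof}

Here is the plan, for one family. The number $k(\frac12)$ is $\ln2$ times the deficiency, and since $k\ge0$ it is at least the integral of $-k'$ over any interval $[\frac12,p_0]$. We shall show that a $3$-wise intersecting upset has $\sum_i\beta_p(\mathcal A,i)^2$ bounded below by roughly a constant for all $p$ in an interval of length about $1/(k(\frac12)+\ln n)$. The star meets this bound with a single term, and then $\sum_i\beta_p=1$. A symmetric family must meet it with $n$ equal terms, each of order at least $n^{-1/2}$, and then $\sum_i\beta_p$ has order at least $\sqrt n$. Integration gives $k(\frac12)\,(k(\frac12)+\ln n)\ge c\sqrt n$, which is the source of the exponent $\frac14$. The interval is essential: the majority family has $\beta$ of order $n^{-1/2}$ at $p=\frac12$ and yet $k(\frac12)=\ln2$.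

\section{Three sets with no common point}\label{sec:key}

\begin{lemma}\label{lem:key}
Let $\mathcal F_1,\mathcal F_2,\mathcal F_3\subset\mathcal P(U)$ be nonempty upsets and $\beta_j(i)=\beta(\mathcal F_j,i)$. If
\[
\sum_{i\in U}\big(\beta_1(i)\beta_2(i)+\beta_2(i)\beta_3(i)+\beta_3(i)\beta_1(i)\big)<2,
\]
then there are $z_j\in\mathcal F_j$ with $z_1\cap z_2\cap z_3=\emptyset$.
\end{lemma}

The hypothesis says that the families rarely depend on the same point; their sizes do not enter. If all three are the star at one point, the sum is $3$ and the conclusion fails, so the constant $2$ cannot be raised above $3$.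

To find the $z_j$, start from independent uniform sets $W_1,W_2$ and $W_3=W_1\triangle W_2$. At each point the membership pattern is uniform on $000,110,101,011$, so the three sets have no common point, each is uniform, and any two are independent. But $W_j$ lies in $\mathcal F_j$ only with probability $\mu_{1/2}(\mathcal F_j)$, which may be tiny. So enlarge $W_j$ to a uniform member $X_j$ of $\mathcal F_j$ by adding a set $T_j$. This may create common points. Removing $T_j$ from $X_j$ would bring back $W_j$; the repair is to charge $T_j$ to the \emph{next} set, of which it is independent: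
\begin{equation}\label{eq:Z}
Z_1=X_1\triangle T_3,\qquad Z_2=X_2\triangle T_1,\qquad Z_3=X_3\triangle T_2 .
\end{equation}

\begin{example}
Let $U=\{1,2,3\}$ and let $\mathcal F_j$ be the star at $j$, so the sum in Lemma~\ref{lem:key} is $0$. Take $X_j=W_j\cup\{j\}$, which is uniform on $\mathcal F_j$, and $T_j=\{j\}\setminus W_j$. Only $T_1$ can contain the point $1$, and there the patterns are as follows.
\[
\begin{array}{l|cccc}
(W_1,W_2,W_3) & 000 & 110 & 101 & 011\\
(X_1,X_2,X_3) & 100 & 110 & 101 & 111\\
1\in T_1\,? & \text{yes} & \text{no} & \text{no} & \text{yes}\\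
(Z_1,Z_2,Z_3) & 110 & 110 & 101 & 101
\end{array}
\]
In the last column the point $1$ is common to the $X_j$, and flipping it in $X_2$ restores an even pattern. The flip does no harm, because $\mathcal F_2$ does not depend on the point $1$. The points $2$ and $3$ behave in the same way after a cyclic shift of the indices, so always $j\in Z_j$ and $Z_1\cap Z_2\cap Z_3=\emptyset$.
\end{example}

In general we need two estimates: how often a point lies in $T_j$, and how often a flip leaves the family.

\begin{lemma}\label{lem:couple}
Let $\mathcal F\subset\mathcal P(U)$ be a nonempty upset. There is a random pair $(W,X)$ with $W$ uniform on $\mathcal P(U)$, $X$ uniform on $\mathcal F$, and $W\subset X$. The set $T=X\setminus W$ satisfies $\Pr(i\in T)=\frac12\beta(\mathcal F,i)$ for all $i\in U$.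
\end{lemma}

\begin{proof}
Let $U=\{1,\dots,m\}$ and let $Y$ be uniform on $\mathcal F$; write $Y(i)$ for its $i$-th coordinate. For a prefix $a\in\{0,1\}^{i-1}$ that occurs in some member of $\mathcal F$, let $\pi_i(a)$ be the probability that $Y(i)=1$ given that $Y$ begins with $a$. Among the members that begin with $a$, adding $i$ maps those without $i$ injectively to those with $i$, because $\mathcal F$ is an upset. Hence $\pi_i(a)\ge\frac12$. Let $\xi_1,\dots,\xi_m$ be independent and uniform on $[0,1]$. For $i=1,\dots,m$ in turn, put $i$ into $X$ if $\xi_i\le\pi_i(X(1),\dots,X(i-1))$, and put $i$ into $W$ if $\xi_i\le\frac12$. Then $X$ has the same successive conditional probabilities as $Y$, so it is uniform on $\mathcal F$; the set $W$ is uniform; and $W\subset X$ since $\pi_i\ge\frac12$.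

The injection $x\mapsto x\cup\{i\}$ from $\{x\in\mathcal F:i\notin x\}$ to $\{x\in\mathcal F:i\in x\}$ misses exactly the members for which $i$ is critical. So $\Pr(i\in X)-\Pr(i\notin X)=\beta(\mathcal F,i)$, that is, $\Pr(i\in X)=\frac12+\frac12\beta(\mathcal F,i)$. Since $W\subset X$, we get $\Pr(i\in T)=\Pr(i\in X)-\Pr(i\in W)=\frac12\beta(\mathcal F,i)$.
\end{proof}

\begin{lemma}\label{lem:flip}
Let $\mathcal F\subset\mathcal P(U)$ be a nonempty upset, $X$ uniform on $\mathcal F$, and $t\subset U$ fixed. Then $\Pr(X\triangle t\notin\mathcal F)\le\sum_{i\in t}\beta(\mathcal F,i)$.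
\end{lemma}

\begin{proof}
Let $t=\{i_1,\dots,i_d\}$, and suppose $x\in\mathcal F$ and $x\triangle t\notin\mathcal F$. Flip the points one at a time: let $s\ge1$ be least with $x\triangle\{i_1,\dots,i_s\}\notin\mathcal F$, and put $y=x\triangle\{i_1,\dots,i_{s-1}\}\in\mathcal F$. Then $y\triangle\{i_s\}\notin\mathcal F$. Adding a point does not leave an upset, so $i_s\in y$ and $i_s$ is critical for $y$. The pair $(s,y)$ determines $x=y\triangle\{i_1,\dots,i_{s-1}\}$, so the number of such $x$ is at most the number of pairs $(s,y)$ with $i_s$ critical for $y$, which is $\sum_s\beta(\mathcal F,i_s)|\mathcal F|$.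
\end{proof}

The proof uses that a flip can be undone, and this is why \eqref{eq:Z} flips and does not delete. For $\mathcal F=\{\{1\},\{2\},\{1,2\}\}$ and $t=\{1,2\}$ both values of $\beta$ are $\frac13$; deleting $t$ leaves $\mathcal F$ with probability $1>\frac23$, while flipping $t$ leaves it with probability $\frac13$.

\begin{proof}[Proof of Lemma~\ref{lem:key}]
Take $W_1,W_2,W_3$ as above. Given all three, draw $X_1,X_2,X_3$ independently, $X_j$ from the conditional law of $X$ given $W=W_j$ in the coupling of Lemma~\ref{lem:couple} for $\mathcal F_j$; call this law $Q_j(W_j,\cdot)$. Then $(W_j,X_j)$ has the law of that coupling. For $j\ne l$,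
\[
\Pr(W_j=w,\,X_j=x,\,W_l=w',\,X_l=x')=\Pr(W_j=w)\,Q_j(w,x)\cdot\Pr(W_l=w')\,Q_l(w',x'),
\]
because $W_j$ and $W_l$ are independent; so the pairs $(W_j,X_j)$ and $(W_l,X_l)$ are independent. Put $T_j=X_j\setminus W_j$ and define $Z_j$ by \eqref{eq:Z}. Since $X_j\triangle T_j=W_j$,
\[
Z_1\triangle Z_2\triangle Z_3=W_1\triangle W_2\triangle W_3=\emptyset .
\]
A point in all three $Z_j$ lies in an odd number of them and so would belong to this set. Hence $Z_1\cap Z_2\cap Z_3=\emptyset$ always.

The set $X_1$ is uniform on $\mathcal F_1$ and independent of $T_3$. Conditioning on $T_3$ and using Lemmas~\ref{lem:flip} and~\ref{lem:couple},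
\[
\Pr(Z_1\notin\mathcal F_1)\le\mathbb E\sum_{i\in T_3}\beta_1(i)=\sum_{i\in U}\beta_1(i)\Pr(i\in T_3)=\frac12\sum_{i\in U}\beta_1(i)\beta_3(i).
\]
The same computation with the pairs $(X_2,T_1)$ and $(X_3,T_2)$ bounds the other two failure probabilities by $\frac12\sum_i\beta_2(i)\beta_1(i)$ and $\frac12\sum_i\beta_3(i)\beta_2(i)$. By hypothesis the three bounds add up to less than $1$, so with positive probability $Z_j\in\mathcal F_j$ for all $j$.
\end{proof}

Three sets are needed here. Two disjoint uniform sets have expected sizes that add up to $|U|$, so they are complements of each other and far from independent.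

\section{Second moments of random sections}\label{sec:moments}

Lemma~\ref{lem:key} concerns $p=\frac12$, and its proof does not run for $p>\frac12$. It needs three pairwise independent bits of mean $p$ that are never all $1$. Their sum $S\le2$ has $2\Pr(S=2)=\mathbb E\,S(S-1)=6p^2$, so $\Pr(S=1)=\mathbb ES-2\Pr(S=2)=3p-6p^2$, which is negative for $p>\frac12$.

Without independence there is room up to $\frac23$: a uniform pattern from $110,101,011$ has bits of mean $\frac23$. So we use these patterns on a sparse random set $V$, fix them, and apply Lemma~\ref{lem:key} to the sections of the families on $[n]\setminus V$, where the measure is uniform. Averaged over $V$, each set then has law $\mu_p$ for some $p$ slightly above $\frac12$. The difficulty is that a section of a small family may be empty or may look very different from the family. The tool that controls this is an inequality saying that a glimpse of a sparse random set of coordinates tells little about a nonnegative function.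

For $R\subset[n]$ let $x_R$ be the restriction of $x$ to $R$.

\begin{lemma}\label{lem:erase}
Let $\frac12\le p\le\frac23$, $0\le\tau\le\frac13$, $r=1+3\tau$, and $f:\{0,1\}^n\to[0,\infty)$. Let $x\sim\mu_p$, and let $R\subset[n]$ contain each point independently with probability $\tau$, independently of $x$. Then
\[
\mathbb E\Big[\big(\mathbb E[f(x)\mid R,x_R]\big)^2\Big]\le\big(\mathbb Ef^r\big)^{2/r}.
\]
\end{lemma}

For $\tau=0$ both sides are $(\mathbb Ef)^2$. For the indicator of an event of probability $\varepsilon$, Jensen's inequality alone bounds the left side by $\mathbb Ef^2=\varepsilon$, whereas the lemma gives $\varepsilon^{2/r}$, which is close to the least possible value $\varepsilon^2$ when $\tau\ln(1/\varepsilon)$ is small.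

\begin{proof}
\emph{The case $n=1$.} The left side is $\tau\,\mathbb Ef^2+(1-\tau)(\mathbb Ef)^2=(\mathbb Ef)^2+\tau\operatorname{Var}f$. If $\mathbb Ef=0$ then $f=0$. Otherwise both sides scale alike, so let $\mathbb Ef=1$. Each of the two points has mass at least $\frac13$, so $0\le f\le3$; this is where the range of $p$ is used. Since $1\le r\le2$, for $0<s\le3$ we have $(s^r)''=r(r-1)s^{r-2}\ge r(r-1)3^{r-2}\ge r(r-1)/3$. Taylor's formula at $s=1$, and continuity at $s=0$, give
\[
s^r\ge1+r(s-1)+\tfrac{r(r-1)}6(s-1)^2\qquad(0\le s\le3),
\]
and therefore $\mathbb Ef^r\ge1+\frac{r(r-1)}6\operatorname{Var}f$. As $2/r\ge1$, the function $y\mapsto y^{2/r}$ lies above its tangent at $y=1$, so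
\[
(\mathbb Ef^r)^{2/r}\ge1+\tfrac2r(\mathbb Ef^r-1)\ge1+\tfrac{r-1}3\operatorname{Var}f=1+\tau\operatorname{Var}f .
\]

\emph{Induction on $n$.} Let $x'$ and $R'$ be the parts of $x$ and $R$ on the first $n-1$ coordinates, and let $\mathbb E'$ be expectation over them. For $b\in\{0,1\}$ put $G_b=\mathbb E[f(x',b)\mid R',x'_{R'}]\ge0$, and let $\mathbb E_b$ be expectation over a bit $b$ of mean $p$. The conditional expectation in the lemma equals $G_b$, with $b$ the last coordinate of $x$, if $n\in R$, and equals $\mathbb E_bG_b$ if $n\notin R$. So the left side is the first term of the chain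
\begin{align*}
\mathbb E'\big[\tau\,\mathbb E_bG_b^2+(1-\tau)(\mathbb E_bG_b)^2\big]
&\le\mathbb E'\big[(\mathbb E_bG_b^r)^{2/r}\big]
\le\Big(\mathbb E_b\big[(\mathbb E'G_b^2)^{r/2}\big]\Big)^{2/r}\\
&\le\big(\mathbb E_b\,\mathbb E'f(x',b)^r\big)^{2/r}=(\mathbb Ef^r)^{2/r}.
\end{align*}
The first inequality is the case $n=1$ for the function $b\mapsto G_b$. The second is Minkowski's inequality: for $a=2/r\ge1$, $\|H\|_a=(\mathbb E'|H|^a)^{1/a}$ is a norm, so $\|\mathbb E_bG_b^r\|_a\le\mathbb E_b\|G_b^r\|_a=\mathbb E_b(\mathbb E'G_b^2)^{r/2}$; now raise to the power $a$. The third is the induction hypothesis for $f(\cdot,b)$, which says $(\mathbb E'G_b^2)^{r/2}\le\mathbb E'f(x',b)^r$.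
\end{proof}

In the application the revealed set $V$ is not independent of $x$, since a point of $V$ is more likely to be in $x$. We handle this by realizing $V$ inside a slightly denser set $R$ that is independent of $x$.

\begin{lemma}\label{lem:section}
Let $0<\theta\le\frac14$. Let $V\subset[n]$ contain each point independently with probability $\theta$. Given $V$, let $x$ contain each point independently, with probability $\frac23$ on $V$ and $\frac12$ off $V$. Then $x\sim\mu_p$ with $p=\frac12+\frac\theta6$, and for every $f:\{0,1\}^n\to[0,\infty)$,
\[
\mathbb E\Big[\big(\mathbb E[f(x)\mid V,x_V]\big)^2\Big]\le\big(\mathbb Ef^r\big)^{2/r},\qquad r=1+4\theta .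
\]
\end{lemma}

\begin{proof}
The coordinates are independent and $\Pr(i\in x)=\frac23\theta+\frac12(1-\theta)=p\in[\frac12,\frac23]$. Put $\tau=\frac43\theta\le\frac13$, so that $1+3\tau=r$. By Bayes' rule,
\[
a_1=\Pr(i\in V\mid i\in x)=\frac{2\theta/3}{p}\le\tau,\qquad a_0=\Pr(i\in V\mid i\notin x)=\frac{\theta/3}{1-p}=\frac{2\theta}{3-\theta}\le\tau .
\]
Now take $x\sim\mu_p$, a set $R$ as in Lemma~\ref{lem:erase}, and numbers $\eta=(\eta_1,\dots,\eta_n)$ uniform on $[0,1]$, all independent. Let $V'$ consist of the $i\in R$ with $\eta_i\le a_b/\tau$, where $b$ is the $i$-th coordinate of $x$. Given $x$, the points enter $V'$ independently with probability $\tau\cdot a_b/\tau=a_b$, so $(V',x)$ has the law of $(V,x)$. Let $\Phi=\mathbb E[f\mid R,x_R]$. It equals $\mathbb E[f\mid R,x_R,\eta]$ because $\eta$ is independent of $(R,x)$. The pair $(V',x_{V'})$ is a function of $(R,x_R,\eta)$, so the tower property gives $\mathbb E[f\mid V',x_{V'}]=\mathbb E[\Phi\mid V',x_{V'}]$. By Jensen's inequality the second moment of this is at most $\mathbb E\Phi^2$, and Lemma~\ref{lem:erase} applies.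
\end{proof}

\section{Critical points under a biased measure}\label{sec:biased}

For nonempty upsets $\mathcal A_1,\mathcal A_2,\mathcal A_3\subset\mathcal P_n$ put $k_j(p)=\ln\big(1/\mu_p(\mathcal A_j)\big)$.

\begin{proposition}\label{prop:biased}
Let $\mathcal A_1,\mathcal A_2,\mathcal A_3\subset\mathcal P_n$ be nonempty cross-intersecting upsets. Let $0<\theta\le\frac14$ and $p=\frac12+\frac\theta6$, and suppose that $\theta\,(k_j(p)+\ln n)\le\frac1{320}$ for $j=1,2,3$. Put $\hat\beta_j(i)=\max\big(\beta_p(\mathcal A_j,i),\frac1n\big)$. Then
\[
\sum_{i=1}^n\ \sum_{1\le j<l\le3}\hat\beta_j(i)\,\hat\beta_l(i)\ \ge\ \frac3{10}.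
\]
\end{proposition}

\begin{proof}
\emph{The sections.} Choose $V$ as in Lemma~\ref{lem:section}. Independently for each $i\in V$ choose a uniform pattern from $110,101,011$, and let $v_j\subset V$ be the set of points whose pattern has $1$ in position $j$. No point lies in all three $v_j$. Put
\[
\mathcal F_j=\{u\subset[n]\setminus V:\ u\cup v_j\in\mathcal A_j\},
\]
an upset in $\mathcal P([n]\setminus V)$. These families are cross-intersecting: if $u_j\in\mathcal F_j$, then the sets $u_j\cup v_j\in\mathcal A_j$ have a common point, which is not in $V$ and so lies in $u_1\cap u_2\cap u_3$.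

Given $V$ and the patterns, let $u$ be uniform on $\mathcal P([n]\setminus V)$, and let $x_j=v_j\cup u$. For each $j$ the pair $(V,x_j)$ has the law of $(V,x)$ in Lemma~\ref{lem:section}, and $v_j$ is the restriction of $x_j$ to $V$. Put $\varepsilon_j=\mu_p(\mathcal A_j)$, $k_j=k_j(p)$, and
\[
g_j=\frac{\Pr(x_j\in\mathcal A_j\mid V,v_j)}{\varepsilon_j},\qquad
h_j(i)=\frac{\Pr(i\text{ is critical for }x_j\text{ in }\mathcal A_j\mid V,v_j)}{\varepsilon_j}.
\]
Here $\varepsilon_jg_j$ is the uniform measure of $\mathcal F_j$, and for $i\notin V$ the point $i$ is critical for $x_j$ in $\mathcal A_j$ exactly when it is critical for $u$ in $\mathcal F_j$. So if $g_j>0$, then $\mathcal F_j\ne\emptyset$ and $\beta(\mathcal F_j,i)=h_j(i)/g_j$ for $i\notin V$. We bound the denominators below with good probability and the numerators above in mean square.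

\emph{Denominators.} With $r=1+4\theta$ we have $0\le2-\frac2r=\frac{8\theta}{1+4\theta}\le8\theta$, and the hypothesis gives $e^{8\theta(k_j+\ln n)}\le e^{1/40}\le\frac{40}{39}$, using $e^{s}\le1/(1-s)$. Lemma~\ref{lem:section} for the indicator of $\mathcal A_j$ gives
\[
\mathbb Eg_j^2\le\varepsilon_j^{-2}\varepsilon_j^{2/r}=e^{(2-2/r)k_j}\le e^{8\theta k_j}\le\tfrac{40}{39}.
\]
Since $\mathbb Eg_j=1$, the variance of $g_j$ is at most $\frac1{39}$, and Chebyshev's inequality gives $\Pr(g_j<\frac12)\le\frac4{39}<\frac19$. So the event $\mathcal G$ that $g_1,g_2,g_3\ge\frac12$ has probability at least $\frac23$.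

\emph{Numerators.} The event that $i$ is critical for $x_j$ has probability $\varepsilon_j\beta_p(\mathcal A_j,i)\le\varepsilon_j\hat\beta_j(i)$. Lemma~\ref{lem:section} for its indicator, and $1/\hat\beta_j(i)\le n$, give
\[
\mathbb Eh_j(i)^2\le\varepsilon_j^{-2}\big(\varepsilon_j\hat\beta_j(i)\big)^{2/r}
=\Big(\frac1{\varepsilon_j\hat\beta_j(i)}\Big)^{2-2/r}\hat\beta_j(i)^2
\le e^{8\theta(k_j+\ln n)}\hat\beta_j(i)^2\le\tfrac{40}{39}\,\hat\beta_j(i)^2 .
\]
This step is the reason for truncating at $\frac1n$: for very small $\beta$ the power $\beta^{2/r}$ is not comparable with $\beta^2$.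

\emph{Conclusion.} On $\mathcal G$ the $\mathcal F_j$ are nonempty cross-intersecting upsets, so the hypothesis of Lemma~\ref{lem:key} must fail, and $\beta(\mathcal F_j,i)\le2h_j(i)$. Thus on $\mathcal G$
\[
2\le\sum_{i\notin V}\sum_{j<l}\beta(\mathcal F_j,i)\,\beta(\mathcal F_l,i)\le4\sum_{i=1}^n\sum_{j<l}h_j(i)h_l(i),
\]
and the right side is nonnegative everywhere. The variables $h_j(i)$ and $h_l(i)$ are dependent, but the Cauchy--Schwarz inequality needs only their separate laws. Taking expectations,
\[
\frac43\le2\Pr(\mathcal G)\le4\sum_i\sum_{j<l}\sqrt{\mathbb Eh_j(i)^2\;\mathbb Eh_l(i)^2}\le4\cdot\frac{40}{39}\sum_i\sum_{j<l}\hat\beta_j(i)\hat\beta_l(i).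
\]
So the sum is at least $\frac{39}{120}>\frac3{10}$.
\end{proof}

\begin{remark}
Even when $\mathcal A_1=\mathcal A_2=\mathcal A_3$, the sections $\mathcal F_j$ are taken at different sets $v_j$, so Lemma~\ref{lem:key} is needed for three different families. This is why the cross version comes at no extra cost.
\end{remark}

\begin{remark}
This argument needs $\theta k_j$ to be bounded. If $\mathcal A_j$ is the family of supersets of a $d$-element set $S$, then $k_j=d\ln(1/p)$, and $\mathcal F_j\neq\emptyset$ exactly when $V\cap S\subset v_j$. This has probability $(1-\frac\theta3)^d$, which is small when $\theta d$ is large.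
\end{remark}

\section{Proof of Theorem~\ref{thm:cross}}\label{sec:final}

Replace each $\mathcal A_j$ by the family of all supersets of its members. An automorphism $\sigma$ of $\mathcal A_j$ preserves the new family, because $y\supset x$ implies $\sigma(y)\supset\sigma(x)$; supersets of three sets with a common point have a common point; and sizes do not decrease. So we may assume that the $\mathcal A_j$ are upsets. Put
\[
K=\sum_{j=1}^3k_j(\tfrac12)=\ln\frac{2^{3n}}{|\mathcal A_1||\mathcal A_2||\mathcal A_3|}.
\]
We must show $K\ge c''n^{1/4}$ for a universal $c''>0$; the theorem then holds with $c'=c''/\ln2$.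

\emph{The main inequality.} Let $n>10$ and $\theta_0=\frac1{320(K+\ln n)}$, which is less than $\frac14$ since $K\ge0$ and $\ln n>2$. Let $0<\theta\le\theta_0$ and $p=\frac12+\frac\theta6$. By Lemma~\ref{lem:russo}, $k_j(p)\le k_j(\frac12)\le K$, so $\theta(k_j(p)+\ln n)\le\frac1{320}$ and Proposition~\ref{prop:biased} applies.

Symmetry is used at this point and nowhere else. An automorphism $\sigma$ of $\mathcal A_j$ preserves $\mu_p$, and $i$ is critical for $x$ exactly when $\sigma(i)$ is critical for $\sigma(x)$. By transitivity, $\beta_p(\mathcal A_j,i)$ has a value $b_j(p)$ that does not depend on $i$. With $M=\max\big(b_1(p),b_2(p),b_3(p),\frac1n\big)$, each of the $3n$ terms in Proposition~\ref{prop:biased} is at most $M^2$, so $3nM^2\ge\frac3{10}$ and $M\ge1/\sqrt{10n}$. For $n>10$ we have $\frac1n<1/\sqrt{10n}$, so the maximum is not the truncation value, and $\max_jb_j(p)\ge1/\sqrt{10n}$. By Lemma~\ref{lem:russo}, $-k_j'(p)=\frac np\,b_j(p)\ge nb_j(p)\ge0$, and therefore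
\[
-\sum_{j=1}^3k_j'(p)\ \ge\ n\max_jb_j(p)\ \ge\ \sqrt{n/10}\qquad\text{for }\ \tfrac12<p\le p_0=\tfrac12+\tfrac{\theta_0}6 .
\]
The family that attains the maximum may change with $p$, which is why we work with the sum. Integrating and using $k_j(p_0)\ge0$ and $6\cdot320\sqrt{10}<6100$,
\begin{equation}\label{eq:K}
K\ \ge\ K-\sum_jk_j(p_0)\ \ge\ \frac{\theta_0}6\sqrt{\frac n{10}}\ \ge\ \frac{\sqrt n}{6100\,(K+\ln n)} .
\end{equation}

\emph{Large $n$.} Since $(\ln n)^2/\sqrt n\to0$, there is an absolute constant $n_0\ge10$ with $2(\ln n)^2\le\sqrt n/6100$ for all $n>n_0$. For such $n$, \eqref{eq:K} gives $K(K+\ln n)\ge2(\ln n)^2$, which forces $K\ge\ln n$. Then \eqref{eq:K} gives $2K^2\ge\sqrt n/6100$, so $K\ge n^{1/4}/111$ because $111^2>12200$.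

\emph{Small $n$.} Since $\mathcal A_3\ne\emptyset$, no set $x\in\mathcal A_1$ has its complement in $\mathcal A_2$. So $|\mathcal A_1|+|\mathcal A_2|\le2^n$, hence $|\mathcal A_1||\mathcal A_2|\le2^{2n}/4$ and $K\ge\ln4$. For $n\le n_0$ this gives $K\ge(\ln 4)\,n_0^{-1/4}n^{1/4}$.

Thus $K\ge c''n^{1/4}$ for all $n\ge1$ with $c''=\min\big(\frac1{111},(\ln4)\,n_0^{-1/4}\big)$. This proves Theorem~\ref{thm:cross}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{EN}
David Ellis and Bhargav Narayanan,
\emph{On symmetric 3-wise intersecting families},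
arXiv:1608.03314 (2016).

\end{thebibliography}
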